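# An antisymmetric, natural, regular uniform algebra on the closed disc

## A dense tree of small copies of a plane set

Take a compact set $K_0\subset\mathbb C$ of diameter $1$ containing $0$ and $1$, and a closed algebra $A_0$ of continuous functions on $K_0$ which contains the constants and in which every real-valued function is constant. Inside the open disc $\mathbb D$ place copies $L_1,L_2,L_3,\dots$ of $K_0$ one after another. Each new copy touches the union of the earlier ones in exactly one point, namely the point corresponding to $0\in K_0$. Arrange that $\bigcup_i L_i$ is dense in $\overline{\mathbb D}$. Each copy comes with a homeomorphism $\tau_{L_i}:K_0\to L_i$, and hence with a transported algebra $A_{L_i}=\{g\circ\tau_{L_i}^{-1}:g\in A_0\}$. Now put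
$$A=\{f\in C(\overline{\mathbb D}): f|L_i\in A_{L_i}\text{ for all } i\}.$$

One property of $A$ is visible at once. If $f\in A$ is real-valued, then $f$ is constant on each $L_i$. Since each copy touches an earlier one, it is the same constant on all of them, and by density $f$ is constant on the whole disc.

The danger is equally visible: infinitely many conditions on a dense set may leave very few functions. The talk is about choosing the copies so that many functions survive. The construction serves to prove the following.

**Theorem A.** There is an antisymmetric, natural, regular uniform algebra on $\overline{\mathbb D}$.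

The question whether such an algebra exists comes from J. F. Feinstein and Alexander J. Izzo, "A General Method for Constructing Essential Uniform Algebras", arXiv:1512.08069 (2015). After proving Theorem A we prove a version for manifolds of dimension at least two (Theorem B), a statement about products, and a necessary condition on the space.

## Natural, regular, antisymmetric

Let $X$ be a compact space, meaning non-empty, compact and Hausdorff, and give $C(X)$, the algebra of continuous complex functions on $X$, the supremum norm.

**Definition.** A *uniform algebra* on $X$ is a closed subalgebra of $C(X)$ that contains the constants and separates the points of $X$. Let $A$ be one.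

* $A$ is *natural* (on $X$) if its only characters, that is, non-zero multiplicative linear functionals $A\to\mathbb C$, are the evaluations at points of $X$.
* $A$ is *regular on* $X$ if for each closed $E\subseteq X$ and each $x\in X\setminus E$ there is $f\in A$ with $f(x)=1$ and $f=0$ on $E$.
* $A$ is *regular* if it is natural and regular on $X$.
* $A$ is *antisymmetric* if every real-valued function in $A$ is constant.

We use these textbook facts.

* In a commutative unital Banach algebra every character $\psi$ satisfies $\psi(1)=1$ and $\|\psi\|\le1$, every proper ideal lies in a maximal ideal, and every maximal ideal is the kernel of a character.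
* Tietze's theorem, in this form: a continuous complex function bounded by $\varepsilon$ on a closed subset of a compact metric space extends continuously to the whole space with the same bound. (Extend the real and imaginary parts, then compose with the retraction of $\mathbb C$ onto $\{|w|\le\varepsilon\}$.)

**Examples.** *The algebra $C(X)$* is natural and regular, but if $X$ has more than one point it is not antisymmetric, since it contains non-constant real functions.

*The disc algebra* consists of the functions continuous on $\overline{\mathbb D}$ and holomorphic in $\mathbb D$. It is antisymmetric, because a real-valued holomorphic function on $\mathbb D$ is constant. It is natural: if $\psi$ is a character and $\lambda=\psi(z)$, then $|\lambda|\le\|z\|=1$, and $\psi$ agrees with evaluation at $\lambda$ on polynomials, which are dense. It is not regular: a function vanishing on $E=\{|z|\le\frac12\}$ vanishes identically. So holomorphy gives antisymmetry and destroys regularity.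

*Naturality can fail.* Restrict the disc algebra to the unit circle. By the maximum principle the restriction is isometric, so it is a uniform algebra on the circle. Evaluation at $0$ is a character sending $z$ to $0$, so it is not evaluation at any point of the circle.

*One point, or a disconnected space.* On a one-point space the constants have all the properties. On a disconnected space no algebra does. The reason is (F1) of Lemma 2 below: a natural regular algebra on $X$ contains, for disjoint closed $E,F$, a function equal to $1$ on $E$ and $0$ on $F$. If $X=E\cup F$ with both sets non-empty, this function is real and non-constant. Thus we record: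

**Necessary condition.** Any compact space carrying an antisymmetric, natural, regular uniform algebra is connected.

**Lemma 2.** Let $B$ be a natural regular uniform algebra on $L$.

* (F1) If $E,F\subseteq L$ are disjoint and closed, there is $f\in B$ with $f=1$ on $E$ and $f=0$ on $F$.
* (F2) If $E\subseteq L$ is closed and $f\in B$ has no zero on $E$, there is $g\in B$ with $fg=1$ on $E$.

**Proof.** For closed $E$ let $I(E)=\{h\in B:h|E=0\}$, an ideal (with $I(\emptyset)=B$). By naturality every maximal ideal is $\{h\in B:h(x)=0\}$ for some $x\in L$. So an ideal is all of $B$ as soon as for each $x\in L$ it contains a function not vanishing at $x$.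

Consider $I(E)+I(F)$. Given $x$, we have $x\notin E$ or $x\notin F$. In the first case regularity gives $h\in I(E)$ with $h(x)=1$; in the second it gives such an $h$ in $I(F)$. Hence $1=g+f$ with $g\in I(E)$ and $f\in I(F)$. Then $f=1-g=1$ on $E$ and $f=0$ on $F$, which is (F1).

Consider $fB+I(E)$. If $x\in E$, then $f$ itself belongs to this ideal and $f(x)\ne0$. If $x\notin E$, regularity gives $h\in I(E)$ with $h(x)=1$. Hence $1=fg+h$ with $g\in B$ and $h\in I(E)$, so $fg=1$ on $E$, which is (F2). $\square$

The functions in (F1) come with no bound on their norms. Remember this; it is where the obvious argument will break.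

## The building block: a piece of McKissick's algebra

We need some non-trivial antisymmetric, natural, regular algebra to transport. Two published results supply it. For compact $K\subset\mathbb C$ let $R(K)$ be the uniform closure in $C(K)$ of the rational functions with poles off $K$.

**McKissick's theorem** (*A nontrivial normal sup norm algebra*, Bull. AMS 69 (1963), 391–395). There is a compact $K\subset\mathbb C$ such that $R(K)\ne C(K)$ and $R(K)$ is normal: for disjoint closed $E,F\subseteq K$ there is $f\in R(K)$ with $f=1$ on $E$ and $f=0$ on $F$.

It is standard that $R(K)$ is natural on $K$. Indeed, let $\psi$ be a character and $\lambda=\psi(z)$. If $\lambda\notin K$, then $z-\lambda$ would be invertible in $R(K)$ with $\psi(z-\lambda)=0$, which is impossible. So $\lambda\in K$; then $\psi(r)=r(\lambda)$ for every rational $r$ with poles off $K$, and by continuity $\psi$ is evaluation at $\lambda$.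

**Definition.** For a uniform algebra $B$ on $K$, a set $E\subseteq K$ is *antisymmetric* if every $f\in B$ that is real on $E$ is constant on $E$.

For example, let $K=\overline{\mathbb D}\cup\{3\}$ and let $B$ consist of the $f\in C(K)$ whose restriction to $\overline{\mathbb D}$ lies in the disc algebra. The function equal to $0$ on $\overline{\mathbb D}$ and $1$ at $3$ is in $B$, so no antisymmetric set contains both $3$ and a point of $\overline{\mathbb D}$. The set $\overline{\mathbb D}$ is antisymmetric. So the maximal antisymmetric sets are $\overline{\mathbb D}$ and $\{3\}$.

**Bishop's antisymmetric decomposition theorem** (see Gamelin, *Uniform Algebras*, Ch. II). Let $B$ be a uniform algebra on $K$. The maximal antisymmetric sets $E$ are closed and partition $K$; each $B|E$ is closed in $C(E)$; and if $f\in C(K)$ satisfies $f|E\in B|E$ for all such $E$, then $f\in B$.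

**Lemma 1.** There are a compact set $K_0\subset\mathbb C$ of diameter $1$ with $0,1\in K_0$, and a natural, regular, antisymmetric uniform algebra $A_0$ on $K_0$.

**Proof.** Let $K$ be McKissick's set and $B=R(K)$. If $B|E=C(E)$ for every maximal antisymmetric set $E$, the last part of Bishop's theorem would give $B=C(K)$. So some maximal antisymmetric $E$ has $B|E\ne C(E)$. This $E$ is compact, and it has at least two points, since on one point the constants are everything. The algebra $B|E$ is closed in $C(E)$, contains the constants and separates points, so it is a uniform algebra on $E$.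

*Antisymmetric:* this is the definition of an antisymmetric set. *Regular on $E$:* if $F\subseteq E$ is closed and $x\in E\setminus F$, then $F$ is closed in $K$; restrict a function of $B$ that is $1$ at $x$ and $0$ on $F$. *Natural:* let $\psi$ be a character of $B|E$. Then $f\mapsto\psi(f|E)$ is a character of $B$, hence evaluation at some $x\in K$. If $x\notin E$, normality gives $f\in B$ with $f(x)=1$ and $f|E=0$, so $1=f(x)=\psi(0)=0$, a contradiction. So $x\in E$ and $\psi$ is evaluation at $x$.

Finally choose $a,b\in E$ with $|a-b|=\operatorname{diam}E>0$ and transport $E$ and $B|E$ by $z\mapsto(z-a)/(b-a)$. This map sends $a$ to $0$ and $b$ to $1$ and scales the diameter to $1$. $\square$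

Two consequences are used throughout.

*The shape of $K_0$.* Since $0,1\in K_0$ and the diameter is $1$, every $z\in K_0$ has $|z|\le1$ and $|z-1|\le1$. Expanding the second inequality gives $|z|^2\le2\operatorname{Re}z$. Hence
$$0\le\operatorname{Re}z\le1,\qquad \operatorname{Re}z=0\Rightarrow z=0,\qquad \operatorname{Re}z=1\Rightarrow z=1\qquad(z\in K_0).\tag{1}$$
For the last implication: if $\operatorname{Re}z=1$, then $|z|\le1$ forces $\operatorname{Im}z=0$.

*An interpolating function.* By regularity fix $q\in A_0$ with $q(0)=0$ and $q(1)=1$, and put $M=\|q\|$.

## Links and tree sequences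

From here to the end of Lemma 4, and again in Lemma 6, $X$ is any compact metric space with metric $\rho$. We put $\rho(x,\emptyset)=\infty$.

**Definition.** A *link* in $X$ is a compact set $L\subseteq X$ together with a homeomorphism $\tau_L:K_0\to L$. Its *initial* point is $\tau_L(0)$ and its *terminal* point is $\tau_L(1)$. Put $A_L=\{g\circ\tau_L^{-1}:g\in A_0\}$ and $q_L=q\circ\tau_L^{-1}\in A_L$.

Transport by a homeomorphism preserves everything, so $A_L$ is a natural, regular, antisymmetric uniform algebra on $L$. Moreover $q_L$ is $0$ at the initial point, $1$ at the terminal point, and $\|q_L\|=M$ no matter how small $L$ is.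

**Definition.** A finite or infinite sequence $L_1,L_2,\dots$ of links is a *tree sequence* if for each $n\ge2$
$$L_n\cap(L_1\cup\dots\cup L_{n-1})=\{\tau_{L_n}(0)\}.$$
Write $Z_n=L_1\cup\dots\cup L_n$ and $A(L_1,\dots,L_N)=\{f\in C(X):f|L_i\in A_{L_i},\ 1\le i\le N\}$.

For a picture, pretend that $K_0$ is the segment $[0,1]$. Then $\tau_1(z)=\frac z2$ and $\tau_2(z)=\frac14+\frac{iz}4$ give a horizontal segment and a vertical one growing out of its midpoint; they meet only in $\frac14=\tau_2(0)$. A tree sequence is a tree of such segments, each attached by its initial point.

**Definition.** Let $P,Q\subseteq X$ be disjoint closed sets, possibly empty. A function $f$ *fits* $(P,Q)$ if $f=1$ on a neighborhood of $P$ and $f=0$ on a neighborhood of $Q$.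

As long as there are finitely many links, separating functions are easy to build link by link.

**Lemma 3.** Let $L_1,\dots,L_N$ be a tree sequence and $P,Q\subseteq X$ disjoint closed sets. Some $f\in A(L_1,\dots,L_N)$ fits $(P,Q)$.

**Proof.** Choose disjoint closed neighborhoods $P',Q'$ of $P,Q$ (empty if $P$, respectively $Q$, is empty). By induction on $n$ we construct a continuous $h_n$ on $Z_n$ with $h_n|L_i\in A_{L_i}$ for $i\le n$, with $h_n=1$ on $P'\cap Z_n$ and $h_n=0$ on $Q'\cap Z_n$. For $n=1$ this is (F1) in $A_{L_1}$.

Given $h_n$, let $L=L_{n+1}$ and $L\cap Z_n=\{p\}$. We need $k\in A_L$ with $k=1$ on $P'\cap L$, $k=0$ on $Q'\cap L$, and $k(p)=h_n(p)$. If $p\in P'\cup Q'$, take $k$ from (F1) for the sets $P'\cap L$ and $Q'\cap L$; its value at $p$ is the prescribed $1$ or $0$, which is also $h_n(p)$. If $p\notin P'\cup Q'$, (F1) gives $k_0,k_1\in A_L$ with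
$$k_0=1\text{ on }P'\cap L,\quad k_0=0\text{ on }(Q'\cap L)\cup\{p\},\qquad k_1(p)=1,\quad k_1=0\text{ on }(P'\cup Q')\cap L,$$
and $k=k_0+h_n(p)k_1$ does it. Since $k$ and $h_n$ agree at $p$, they glue to a continuous $h_{n+1}$ on $Z_n\cup L=Z_{n+1}$.

Finally $h_N$ on $Z_N$, $1$ on $P'$ and $0$ on $Q'$ agree on overlaps. They form a continuous function on the closed set $Z_N\cup P'\cup Q'$. Extend it to $X$ by Tietze. $\square$

## Where the link-by-link argument stops

**Finitely many links are not enough.** Let $X=\overline{\mathbb D}$ and let $L_1,\dots,L_N$ be links in $\mathbb D$. Then $X\setminus Z_N$ is non-empty and open. There is a non-constant real continuous function vanishing on $Z_N$, and it lies in $A(L_1,\dots,L_N)$. So this algebra is not antisymmetric. This is why the union of the links is made dense.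

**With infinitely many links the gluing does not end.** The induction in Lemma 3 can be continued forever, and it produces a function $h$ on $\bigcup_iL_i$. But this union is now dense, and the final appeal to Tietze, from a closed set to $X$, is lost: $h$ must already be uniformly continuous. Nothing guarantees that. The function $k$ is produced by (F1), which gives no control over the oscillation of $k$ on $L$. If links $L_{i_1},L_{i_2},\dots$ shrink to a point $x$ and $h$ is $0$ at the initial point and $1$ at the terminal point of each of them, then $h$ has no continuous extension to $x$. So the links cannot be fixed in advance and the functions built afterwards.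

**Reversing the order.** Suppose finitely many functions $f_1,\dots,f_r$ are already there, and choose the new links after them. A continuous function is nearly constant on a very small link, so a small correction should put it into $A_L$. The first correction that suggests itself is to make $f$ constant on each new small link. That fails, for a clear reason. The tree has to grow from $Z_N$ to a prescribed point $t$, possibly far away, through a chain of small links, each touching the next. A continuous function constant on each link of such a chain has the same value $f(p)$ at the starting point $p$ and at $t$, so the correction at $t$ is $|f(p)-f(t)|$, which need not be small.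

The remedy is to correct $f$ on each link $L$, with endpoints $v,w$, to the function
$$f(v)+\bigl(f(w)-f(v)\bigr)q_L\in A_L .$$
It keeps the values of $f$ at both endpoints, so the corrections on successive links do not accumulate. Its distance from $f$ is at most $(1+M)$ times the oscillation of $f$ on $L$, with the same $M$ for links of every size.

## Interpolation along a chain of short links

**Definition.** Let $L_1,\dots,L_N$ be a tree sequence. A *$\delta$-chain from $Z_N$ to $t$* is a sequence of links $L_{N+1},\dots,L_{N+m}$ ($m\ge1$), all of diameter $<\delta$, such that

* $L_1,\dots,L_{N+m}$ is a tree sequence;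
* the initial point of $L_{N+1}$ lies in $Z_N$;
* the initial point of each later link $L_j$ is the terminal point of $L_{j-1}$;
* the terminal point of $L_{N+m}$ is $t$.

Let $u_0$ be the initial point of $L_{N+1}$ and $u_j$ the terminal point of $L_{N+j}$. We claim
$$L_{N+1}\cap Z_N=\{u_0\},\qquad L_{N+j}\cap L_{N+j+1}=\{u_j\},\tag{2}$$
$$L_{N+j}\cap Z_N=\emptyset\ (j\ge2),\qquad L_{N+i}\cap L_{N+j}=\emptyset\ (j\ge i+2).\tag{3}$$
The tree condition gives the first part of (2). It also says, for $j\ge2$, that $L_{N+j}\cap Z_{N+j-1}=\{u_{j-1}\}$. Since $u_{j-1}\in L_{N+j-1}$, the second part of (2) follows. Now $u_{j-1}\ne u_{j-2}$, because $\tau_{L_{N+j-1}}$ is injective, and $L_{N+j-1}\cap Z_{N+j-2}=\{u_{j-2}\}$. So $u_{j-1}\notin Z_{N+j-2}$, and therefore $L_{N+j}\cap Z_{N+j-2}=\emptyset$. This is (3), because $Z_{N+j-2}$ contains $Z_N$ and every $L_{N+i}$ with $1\le i\le j-2$.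

**Lemma 4.** Let $L_1,\dots,L_N$ be a tree sequence. Let $f_1,\dots,f_r\in A(L_1,\dots,L_N)$, where $f_k$ fits $(P_k,Q_k)$, and let $\varepsilon>0$. There is $\delta>0$ such that for every $\delta$-chain $L_{N+1},\dots,L_{N+m}$ from $Z_N$ there are $f_k'\in A(L_1,\dots,L_{N+m})$ with $f_k'=f_k$ on $Z_N$, $\|f_k'-f_k\|\le\varepsilon$, and $f_k'$ fits $(P_k,Q_k)$.

**Proof.**

**Step 1: the choice of $\delta$.** It depends only on the functions. Since $P_k,Q_k$ are compact, there is $\eta>0$ such that for all $k$, $f_k=1$ on $\{x:\rho(x,P_k)<\eta\}$ and $f_k=0$ on $\{x:\rho(x,Q_k)<\eta\}$. By uniform continuity there is $0<\delta\le\eta/2$ such that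
$$\rho(x,y)<\delta\ \Longrightarrow\ (1+M)|f_k(x)-f_k(y)|\le\varepsilon\quad\text{for all }k.\tag{4}$$
Put $P_k'=\{\rho(x,P_k)\le\eta/2\}$ and $Q_k'=\{\rho(x,Q_k)\le\eta/2\}$. These are closed neighborhoods of $P_k$ and $Q_k$, and $f_k=1$ on $P_k'$, $f_k=0$ on $Q_k'$.

**Step 2: interpolate on each new link.** Let a $\delta$-chain be given. For a new link $L$ with initial point $v$ and terminal point $w$ put
$$h_k=f_k(v)+\bigl(f_k(w)-f_k(v)\bigr)q_L\in A_L.$$
Then $h_k(v)=f_k(v)$ and $h_k(w)=f_k(w)$. For $x\in L$,
$$|h_k(x)-f_k(x)|\le|f_k(v)-f_k(x)|+M|f_k(w)-f_k(v)|\le(1+M)\max_{y,y'\in L}|f_k(y)-f_k(y')|\le\varepsilon,$$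
by (4), because $L$ has diameter $<\delta$.

**Step 3: near $P_k$ and $Q_k$ nothing changes.** Suppose $L$ contains a point $y$ of $P_k'$. Every $x\in L$ has $\rho(x,P_k)\le\rho(x,y)+\rho(y,P_k)<\delta+\eta/2\le\eta$, so $f_k=1$ on all of $L$. Then $h_k=1=f_k$ on $L$. In the same way, if $L$ meets $Q_k'$, then $h_k=0=f_k$ on $L$.

**Step 4: glue and extend.** Define a function to be $h_k-f_k$ on each new link and $0$ on $Z_N\cup P_k'\cup Q_k'$. It is well defined: by (2) and (3), two different new links meet only if they are consecutive, and then only in their common endpoint, where both differences are $0$. New links meet $Z_N$ only at $u_0$, where the difference is $0$. On a new link meeting $P_k'\cup Q_k'$ the difference is identically $0$ by Step 3. The function is continuous on each of finitely many closed sets, hence on their union, and bounded by $\varepsilon$. By Tietze it extends to $g_k\in C(X)$ with $\|g_k\|\le\varepsilon$.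

Put $f_k'=f_k+g_k$. Then $\|f_k'-f_k\|\le\varepsilon$ and $f_k'=f_k$ on $Z_N$, so $f_k'|L_i\in A_{L_i}$ for $i\le N$. On a new link $f_k'=h_k\in A_L$. On $P_k'$ and $Q_k'$ we have $f_k'=f_k$, which is $1$, respectively $0$. So $f_k'$ fits $(P_k,Q_k)$. $\square$

## Chains of scaled copies inside the disc

Lemma 4 is useful only if $\delta$-chains exist for every $\delta$. In the disc we aim at $t$ from the *nearest* point of the tree; then the open disc around $t$ through that point is free of obstacles.

**Lemma 5.** Let $L_1,\dots,L_N$ be a tree sequence of links in $\overline{\mathbb D}$ contained in $\mathbb D$, and let $t\in\mathbb D\setminus Z_N$, $\delta>0$. There is a $\delta$-chain from $Z_N$ to $t$ whose links lie in $\mathbb D$.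

**Proof.**

**Step 1: define the chain.** Let $p\in Z_N$ be nearest to $t$, $r=|t-p|>0$ and $e=(t-p)/r$. Then $Z_N\cap\{|z-t|<r\}=\emptyset$. Choose $m\ge2$ with $\ell:=r/m<\delta$ and $\ell<\operatorname{dist}([p,t],\partial\mathbb D)$; the distance is positive since $[p,t]\subset\mathbb D$. For $1\le j\le m$ let
$$\tau_j(z)=p+e\ell(j-1+z)\quad(z\in K_0),\qquad L_{N+j}=\tau_j(K_0).$$
With $u_j=p+e\ell j$, the link $L_{N+j}$ has diameter $\ell<\delta$, initial point $u_{j-1}$ and terminal point $u_j$. Since $|z|\le1$ on $K_0$, it lies within $\ell$ of $u_{j-1}\in[p,t]$, hence in $\mathbb D$. Also $u_0=p$ and $u_m=t$.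

**Step 2: the new links meet each other only as required.** We have $\operatorname{Re}\bigl(\bar e(\tau_j(z)-p)\bigr)=\ell(j-1+\operatorname{Re}z)$. By (1), $L_{N+j}$ lies in the strip $(j-1)\ell\le\operatorname{Re}(\bar e(\,\cdot-p))\le j\ell$ and meets its two boundary lines only at $u_{j-1}$ and $u_j$. So $L_{N+i}\cap L_{N+j}=\emptyset$ if $j\ge i+2$. Consecutive links can meet only on the common boundary line of their strips, so $L_{N+i}\cap L_{N+i+1}=\{u_i\}$.

**Step 3: the new links avoid the old tree, except at $p$.** For $z\in K_0$, since $t=p+e\ell m$ and $|1-z|\le1$,
$$|t-\tau_j(z)|=\ell\,|(m-j)+(1-z)|\le\ell\,(m-j+|1-z|)\le\ell(m-j+1).\tag{5}$$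
For $j\ge2$ this is at most $\ell(m-1)<r$, so $L_{N+j}\cap Z_N=\emptyset$. For $j=1$ the bound is $\ell m=r$. A point of $L_{N+1}\cap Z_N$ has distance at least $r$ from $t$, so both inequalities in (5) are equalities. As $m-1>0$, equality in the triangle inequality forces $1-z\ge0$; the other equality forces $|1-z|=1$. So $z=0$ and the point is $p$. Thus $L_{N+1}\cap Z_N=\{p\}$.

Steps 2 and 3 give $L_{N+j}\cap Z_{N+j-1}=\{u_{j-1}\}$ for all $j$, so the sequence is a tree sequence and we have a $\delta$-chain. $\square$

## What is needed of the infinite tree

This lemma separates the algebra from the geometry. It says that an infinite tree need only be dense and leave enough functions. Its second part is where the division property (F2) is used.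

**Lemma 6.** Let $X$ be a compact metric space, $L_1,L_2,\dots$ a finite or infinite tree sequence in $X$, and
$$A=\{f\in C(X):f|L_i\in A_{L_i}\text{ for all }i\}.\tag{6}$$

* (i) If $\bigcup_iL_i$ is dense in $X$, every real-valued function in $A$ is constant.
* (ii) Suppose that for all disjoint closed $E,F\subseteq X$
$$\text{there is } f\in A\text{ with } f=1\text{ on }E\text{ and } f=0\text{ on }F.\tag{N}$$
 Then $A$ is a natural, regular uniform algebra on $X$.

**Proof of (i).** If $f\in A$ is real, then $f|L_i\in A_{L_i}$ is real, hence constant, for each $i$. Each $L_i$ with $i\ge2$ meets $L_1\cup\dots\cup L_{i-1}$, so by induction all these constants are equal. So $f$ is constant on a dense set, hence on $X$.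

**Proof of (ii).**

**Step 1: $A$ is a uniform algebra, regular on $X$.** $A$ is a subalgebra containing the constants. It is closed because each $A_{L_i}$ is closed in $C(L_i)$. Taking $E=\{x\}$ in (N) gives regularity on $X$; taking also $F=\{y\}$ gives separation of points.

**Step 2: what a stray character provides.** To prove naturality, suppose $\psi$ is a character of $A$ that is not evaluation at any point of $X$. For each $x\in X$ there is $g\in A$ with $\psi(g)\ne g(x)$. The function $g-\psi(g)1$ lies in $\ker\psi$ and does not vanish at $x$. By compactness there are $f_1,\dots,f_s\in\ker\psi$ such that the open sets $U_i=\{f_i\ne0\}$ cover $X$. The plan is to write $1=\sum_if_ig_i$ with $g_i\in A$, which is absurd.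

**Step 3: a partition of unity in $A$.** Since $X$ is normal, there are closed $E_i\subseteq U_i$ with $\bigcup_iE_i=X$, and open $V_i$ with $E_i\subseteq V_i\subseteq\overline{V_i}\subseteq U_i$. By (N) choose $e_i\in A$ with $e_i=1$ on $E_i$ and $e_i=0$ off $V_i$. Put $\varphi_i=e_i\prod_{j<i}(1-e_j)\in A$. The sum telescopes:
$$\sum_{i=1}^s\varphi_i=1-\prod_{i=1}^s(1-e_i)=1,$$
because every point lies in some $E_i$, where $1-e_i=0$. Moreover $\varphi_i=0$ off $V_i$.

**Step 4: divide by $f_i$.** Let $g_i=\varphi_i/f_i$ on $U_i$ and $g_i=0$ on $X\setminus\overline{V_i}$. These two open sets cover $X$, and on their overlap $\varphi_i=0$, so the definitions agree and $g_i\in C(X)$. Also $f_ig_i=\varphi_i$ everywhere.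

**Step 5: $g_i\in A$.** Let $L$ be one of the links. The function $f_i|L\in A_L$ has no zero on the closed set $\overline{V_i}\cap L$, so (F2) in $A_L$ gives $u\in A_L$ with $uf_i=1$ on $\overline{V_i}\cap L$. Then $g_i=\varphi_iu$ on $L$: on $\overline{V_i}\cap L$ because $1/f_i=u$ there, and on $L\setminus\overline{V_i}$ because both sides vanish. So $g_i|L\in A_L$. As $L$ was arbitrary, $g_i\in A$.

Hence $1=\sum_i\varphi_i=\sum_if_ig_i\in\ker\psi$, contradicting $\psi(1)=1$. So $A$ is natural, and with Step 1 it is regular. $\square$

The functions $u$ in Step 5 for different links are unrelated. That does no harm: membership in $A$ is tested one link at a time, and continuity of $g_i$ was settled beforehand in Step 4.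

## Growing the tree in the disc: proof of Theorem A

Let $X=\overline{\mathbb D}$ with $\rho(x,y)=|x-y|$.

**Step 1: the two lists to be processed.** Let $(t_n)_{n\ge1}$ be dense in $\mathbb D$; these points will be put on the tree. Let $(P_k,Q_k)_{k\ge1}$ be a sequence of pairs of disjoint closed subsets of $X$ such that every pair of disjoint closed sets $E,F$ satisfies
$$E\subseteq P_k,\quad F\subseteq Q_k\quad\text{for some }k.\tag{7}$$
To get it, take a countable base of $X$ closed under finite unions, including the empty union, and list all pairs of closures of its members that are disjoint. Given $E,F$, choose open $O\supseteq E$ and $O'\supseteq F$ with disjoint closures. By compactness $E$ is covered by finitely many base sets inside $O$, and $F$ by finitely many inside $O'$; the closures of the two unions form a pair as in (7).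

**Step 2: the induction.** Let $L_1=\frac12K_0$ with $\tau_{L_1}(z)=z/2$. Since $|z|\le1$ on $K_0$, $L_1\subset\mathbb D$. Put $N_0=1$.

At stage $n\ge1$ we have a tree sequence $L_1,\dots,L_{N_{n-1}}$ in $\mathbb D$ and functions $f_k^{(n-1)}\in A(L_1,\dots,L_{N_{n-1}})$ fitting $(P_k,Q_k)$ for $1\le k\le n-1$. By Lemma 3 choose $f_n^{(n-1)}$ in the same algebra fitting $(P_n,Q_n)$.

* If $t_n\in Z_{N_{n-1}}$, put $N_n=N_{n-1}$ and $f_k^{(n)}=f_k^{(n-1)}$ for $k\le n$.
* Otherwise take $\delta$ from Lemma 4 for $f_1^{(n-1)},\dots,f_n^{(n-1)}$ and $\varepsilon=2^{-n}$. Append a $\delta$-chain from $Z_{N_{n-1}}$ to $t_n$ with links in $\mathbb D$ (Lemma 5). This gives $L_1,\dots,L_{N_n}$, and $f_k^{(n)}$, $k\le n$, are the functions that Lemma 4 provides for this chain.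

In both cases $t_n\in Z_{N_n}$, and for $k\le n$
$$\|f_k^{(n)}-f_k^{(n-1)}\|\le2^{-n},\qquad f_k^{(n)}=f_k^{(n-1)}\text{ on }Z_{N_{n-1}},\qquad f_k^{(n)}\text{ fits }(P_k,Q_k).\tag{8}$$
Let $A$ be the algebra (6) for the resulting tree sequence.

**Step 3: enough functions survive.** Fix $k$. By (8) the sequence $f_k^{(n)}$, $n\ge k$, converges uniformly to some $f_k\in C(X)$. Fix a link $L_i$. Once $n$ is so large that $n\ge k$ and $i\le N_{n-1}$, the restriction $f_k^{(n)}|L_i$ no longer changes with $n$, by (8), and it lies in $A_{L_i}$. So $f_k|L_i\in A_{L_i}$. Hence $f_k\in A$. Since each $f_k^{(n)}$ is $1$ on $P_k$ and $0$ on $Q_k$, so is $f_k$. By (7), condition (N) holds.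

**Step 4: conclusion.** By Lemma 6(ii), $A$ is a natural, regular uniform algebra on $\overline{\mathbb D}$. The union of the links contains every $t_n$, so it is dense, and $A$ is antisymmetric by Lemma 6(i). This proves Theorem A. $\blacksquare$

In Step 3 we used only that the *neighborhoods* in "fits" survive each stage; no common size of neighborhood over all stages is needed, because (N) asks for $f_k=1$ on $P_k$ itself.

## Manifolds of dimension at least two

**Theorem B.** Let $X$ be a compact metrizable space having a dense open subset $\Omega$ that is a connected topological manifold (without boundary) of dimension $d\ge2$. Let $G\subset C(X)$ be norm-compact and $\varepsilon>0$. Then there is an antisymmetric, natural, regular uniform algebra $A$ on $X$ such that every $g\in G$ is within $\varepsilon$ of $A$.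

This covers closures of bounded domains in $\mathbb R^d$, $d\ge2$, and all connected compact manifolds of dimension at least $2$, with or without boundary. For a connected manifold with boundary take $\Omega$ to be its interior. It is open and dense, and it is connected. Indeed, suppose it were a union of disjoint non-empty open sets $U,V$. The closures of $U$ and $V$ cover the manifold and so share a point $x$, which is not in the interior, since $U$ and $V$ are closed relative to the interior. Take a half-ball chart neighborhood of $x$. It meets $U$ and $V$ in non-empty open sets, each of which meets the open half-ball. But the open half-ball is connected and contained in $U\cup V$, a contradiction.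

In particular the union of all such algebras $A$ is dense in $C(X)$, although no single one is dense: each is closed, and each is proper, since $X$ has more than one point and so $C(X)$ contains non-constant real functions.

**Proof.** Fix a metric $\rho$ on $X$. Lemmas 1–4 and 6 hold for $X$. What must be replaced is Lemma 5, and the functions in $G$ must be carried along. Let $B\subset\mathbb R^d$ be the open unit ball and $B_{1/3}=\{|y|<1/3\}$.

**Step 1: a chain inside one chart.** The "nearest point" argument works in a chart if the relevant ball stays in the chart; the radius $1/3$ ensures this.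

*Claim.* Let $L_1,\dots,L_N$ be a tree sequence in $\Omega$. Let $U\subseteq\Omega$ be open, $\phi:U\to B$ a homeomorphism, $t\in U\setminus Z_N$ and $z_0\in Z_N\cap U$ with $\phi(t),\phi(z_0)\in B_{1/3}$. Then for every $\delta>0$ there is a $\delta$-chain from $Z_N$ to $t$ with links in $U$.

Let $R=|\phi(t)-\phi(z_0)|<2/3$. The closed ball $\overline B(\phi(t),R)$ is a compact subset of $B$, because $|\phi(t)|+R<1$. The set $\phi(Z_N\cap U)$ is closed in $B$, because $Z_N$ is compact. So its part in that ball is compact, and it is non-empty since it contains $\phi(z_0)$. Hence there is $p\in Z_N\cap U$ minimizing $|\phi(p)-\phi(t)|=:r$ over $Z_N\cap U$. We have $r>0$ since $t\notin Z_N$, and $r\le R<2/3$. The open ball $B(\phi(t),r)$ contains no point of $\phi(Z_N\cap U)$.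

Since $d\ge2$, there is a real-affine isometric embedding $\pi:\mathbb C\to\mathbb R^d$ with $\pi(0)=\phi(p)$ and $\pi(r)=\phi(t)$. For $m\ge2$ put $\ell=r/m$ and
$$\tau_j(z)=\phi^{-1}\bigl(\pi(\ell(j-1+z))\bigr)\quad(z\in K_0),\qquad L_{N+j}=\tau_j(K_0),\qquad 1\le j\le m.$$
By the computation (5) with $p=0$, $t=r$, $e=1$, we have $|\phi(t)-\pi(\ell(j-1+z))|=\ell|(m-j)+(1-z)|\le\ell(m-j+1)\le r$. So $\tau_j$ is well defined. It is injective and continuous on a compact set, hence a homeomorphism onto its image. The distance is $<r$ for $j\ge2$; for $j=1$ it equals $r$ only for $z=0$, as in Lemma 5. So $L_{N+j}\cap Z_N=\emptyset$ for $j\ge2$ and $L_{N+1}\cap Z_N=\{p\}$. By the strip argument in Step 2 of Lemma 5, applied to the sets $\ell(j-1+K_0)$ in $\mathbb C$, different new links meet only if they are consecutive, and then only in $\tau_j(1)=\tau_{j+1}(0)$. The chain begins at $\tau_1(0)=p$ and ends at $\tau_m(1)=t$. Finally, $\phi^{-1}$ is uniformly continuous on the compact ball $\overline B(\phi(t),r)$, and the sets $\pi(\ell(j-1+K_0))$ have Euclidean diameter $\ell=r/m$; so for $m$ large all links have diameter $<\delta$. This proves the claim.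

**Step 2: reaching an arbitrary point of $\Omega$.** Let $L_1,\dots,L_N$ be a tree sequence in $\Omega$, let $f_1,\dots,f_r\in A(L_1,\dots,L_N)$ fit pairs $(P_k,Q_k)$, and let $t\in\Omega\setminus Z_N$ and $\varepsilon'>0$. We extend the tree to contain $t$, changing the functions by at most $\varepsilon'$.

The connected manifold $\Omega$ is path-connected, so there is a path $\gamma:[0,1]\to\Omega$ from a point of $Z_N$ to $t$. Each $x\in\Omega$ has an open neighborhood $U_x\subseteq\Omega$ and a homeomorphism $\phi_x:U_x\to B$ onto $B$ with $\phi_x(x)=0$. The sets $\gamma^{-1}(\phi_x^{-1}(B_{1/3}))$ form an open cover of $[0,1]$. By Lebesgue's covering lemma there are $0=s_0<\dots<s_a=1$ and charts $\phi_i:U_i\to B$ among these with $\gamma(s_{i-1}),\gamma(s_i)\in\phi_i^{-1}(B_{1/3})$.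

Treat the targets $\gamma(s_1),\dots,\gamma(s_a)=t$ in succession. If a target already lies on the current tree, do nothing. Otherwise take $\delta$ from Lemma 4 for the current functions and error $\varepsilon'/a$, apply Step 1 in the chart $\phi_i$ with $z_0=\gamma(s_{i-1})$, which is on the tree by now, append the resulting $\delta$-chain, and replace the functions as in Lemma 4. After at most $a$ such steps $t$ is on the tree. The functions have changed by at most $\varepsilon'$ in total, are unchanged on $Z_N$, lie in the algebra of the longer tree, and still fit their pairs. All links lie in $\Omega$.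

**Step 3: the first link and the functions in $G$.** We may assume $G\ne\emptyset$. Let $\{g_1,\dots,g_s\}$ be a finite $\varepsilon/3$-net in $G$. Choose a chart $\phi:U\to B$ in $\Omega$ and a linear isometric embedding $\pi:\mathbb C\to\mathbb R^d$. For small $\lambda>0$ let $\tau_{L_1}(z)=\phi^{-1}(\pi(\lambda z))$; taking $\lambda$ small enough, we get a link $L_1\subset\Omega$ on which each $g_i$ oscillates by at most $\varepsilon/3$. Let $c_i$ be the value of $g_i$ at a point of $L_1$. The function $c_i-g_i$ on $L_1$ is bounded by $\varepsilon/3$; extend it to $X$ with the same bound and add it to $g_i$. This gives $\tilde g_i\in C(X)$ with $\|\tilde g_i-g_i\|\le\varepsilon/3$ and $\tilde g_i=c_i$ on $L_1$, so $\tilde g_i\in A(L_1)$. Each $\tilde g_i$ fits the pair $(\emptyset,\emptyset)$, a condition that asks for nothing.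

**Step 4: the induction.** Let $(t_n)$ be dense in $\Omega$, hence in $X$, and let $(P_k,Q_k)$ be a sequence of pairs in $X$ with property (7), obtained as before. Put $N_0=1$ and $\tilde g_i^{(0)}=\tilde g_i$. At stage $n$ we have a tree sequence in $\Omega$ and, in its algebra, functions $f_1^{(n-1)},\dots,f_{n-1}^{(n-1)}$ fitting their pairs and functions $\tilde g_1^{(n-1)},\dots,\tilde g_s^{(n-1)}$. Add $f_n^{(n-1)}$ fitting $(P_n,Q_n)$ by Lemma 3. If $t_n$ is already on the tree, change nothing; otherwise apply Step 2 to all these functions with $t=t_n$ and $\varepsilon'=2^{-n}\min(1,\varepsilon/3)$. Then (8) holds for the $f_k^{(n)}$. For the $\tilde g_i^{(n)}$ we have $\|\tilde g_i^{(n)}-\tilde g_i^{(n-1)}\|\le2^{-n}\varepsilon/3$, with equality of the two functions on $Z_{N_{n-1}}$. Let $A$ be the algebra (6) of the resulting tree sequence.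

**Step 5: conclusion.** As in Step 3 of the proof of Theorem A, (8) gives limits $f_k\in A$ with $f_k=1$ on $P_k$ and $f_k=0$ on $Q_k$, so (N) holds. All $t_n$ lie on the tree, so the union of the links is dense. By Lemma 6, $A$ is an antisymmetric, natural, regular uniform algebra on $X$. In the same way $\tilde g_i^{(n)}$ converges uniformly to some $\hat g_i\in A$: its restriction to each link is eventually independent of $n$ and lies in the right algebra. Moreover
$$\|\hat g_i-g_i\|\le\sum_{n\ge1}2^{-n}\frac\varepsilon3+\frac\varepsilon3=\frac{2\varepsilon}3 .$$
Each $g\in G$ is within $\varepsilon/3$ of some $g_i$, so within $\varepsilon$ of $A$. $\blacksquare$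

The hypothesis $d\ge2$ entered in Step 1 and again for the first link in Step 3, where a piece of the plane is placed in $\mathbb R^d$: the building block $K_0$ is a plane set. These notes make no claim about one-dimensional manifolds.

## Products

**Corollary.** If $A_i$ is an antisymmetric, natural, regular uniform algebra on $X_i$ for each $i$ in a non-empty index set $I$, then the closed subalgebra $A$ of $C(\prod X_i)$ generated by $\{f\circ\pi_i:i\in I,\ f\in A_i\}$ has the same properties. In particular such algebras exist on $\overline{\mathbb D}^{\,I}$ for every non-empty $I$, hence on the Hilbert cube $\cong\overline{\mathbb D}^{\,\mathbb N}$.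

Here $\pi_i:\prod X_j\to X_i$ is the coordinate projection.

**Proof.** $A$ contains the constants. It separates points, because two distinct points differ in some coordinate $i$ and $A_i$ separates the points of $X_i$.

*Natural.* Let $\psi$ be a character of $A$. For each $i$, $f\mapsto\psi(f\circ\pi_i)$ is a character of $A_i$ (it sends $1$ to $1$), hence evaluation at some $x_i\in X_i$. So $\psi$ agrees with evaluation at $x=(x_i)$ on the generators. Both are multiplicative, linear and continuous, so they agree on $A$.

*Regular.* Let $E$ be closed and $x\notin E$. There are a finite $F\subseteq I$ and open $W_i\ni x_i$ $(i\in F)$ with $\bigcap_{i\in F}\pi_i^{-1}(W_i)$ disjoint from $E$. Choose $f_i\in A_i$ with $f_i(x_i)=1$ and $f_i=0$ off $W_i$. The product $\prod_{i\in F}f_i\circ\pi_i\in A$ is $1$ at $x$. A point $y\in E$ has $y_i\notin W_i$ for some $i\in F$, so the product is $0$ at $y$.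

*Antisymmetric.* Fix all coordinates except the $i$-th. Then each generator becomes a constant or a function in $A_i$. So polynomials in the generators become functions in $A_i$, and since $A_i$ is closed, so does every $f\in A$. If $f\in A$ is real, this function of the $i$-th coordinate is real, hence constant. So $f$ does not change when one coordinate is changed, hence not when finitely many are. The points that differ from a given point in only finitely many coordinates are dense in the product, so by continuity $f$ is constant.

For the last statement take $A_i$ to be the algebra of Theorem A for every $i$, and note that $\overline{\mathbb D}\cong[0,1]^2$, so that $\overline{\mathbb D}^{\,\mathbb N}\cong[0,1]^{\mathbb N}$. $\square$
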